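\title{A Hopf-type conjecture of Li and Nirenberg: a polynomial counterexample and the nondegenerate case}

\begin{abstract}
Let $u\ge v>0$ be smooth functions of $(t,y)\in(0,1)\times\{|y|<1\}$, $y\in\mathbb R^n$, with $u(0,y)=0$ and $u_t>0$, and suppose that $\Delta u(t,y)\le\Delta v(s,y)$ whenever $u(t,y)=v(s,y)$ and $t\le s$. Li and Nirenberg conjectured that $u_t(0,0)=0$ forces $u\equiv v$. We show that this is false for every $n\ge1$, by explicit homogeneous polynomials of degree seven, and that it is true under the additional assumption $u_{tt}(0,0)\ne0$. Both results come from the degenerate elliptic inequality satisfied by the displacement, in the $t$-direction, between the graphs of $u$ and $v$.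
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

Let $n\ge1$, write points of $\mathbb R^{n+1}$ as $(t,y)$ or $(s,y)$ with $y\in\mathbb R^n$, and let
\[
\Omega=\{(t,y): 0<t<1,\ |y|<1\}.
\]
The operators $\nabla$ and $\Delta=\partial_t^2+\sum_{i=1}^n\partial_{y_i}^2$ act in all $n+1$ variables, $\nabla_y$ and $\Delta_y$ in $y$ only, and $r$ is the Euclidean norm of the point under consideration. Let $u,v\in C^\infty(\overline\Omega)$; that is, $u$ and $v$ are smooth in $\Omega$ and all their derivatives extend continuously to the closure. Assume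
\begin{equation}\label{eq:order}
u\ge v>0\ \text{ and }\ u_t>0\ \text{ in }\Omega,\qquad u(0,y)=0\ \text{ for }|y|<1,
\end{equation}
and the main condition
\begin{equation}\label{eq:main}
\Delta u(t,y)\le\Delta v(s,y)\quad\text{whenever } u(t,y)=v(s,y),\ \ 0<t\le s<1,\ \ |y|<1 .
\end{equation}
For fixed $y$, the function $u(\cdot,y)$ increases strictly from $0$ and $v(\cdot,y)$ stays below it, so each value $v(s,y)$ is taken by $u(\cdot,y)$ at exactly one $t\le s$. Thus \eqref{eq:main} compares the two Laplacians at \emph{equal heights} on a line parallel to the $t$-axis, not at equal points. The last hypothesis is a contact condition at one boundary point: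
\begin{equation}\label{eq:flat}
u_t(0,0)=0 .
\end{equation}

\medskip\noindent\textbf{Conjecture} (Li and Nirenberg \cite{LN}). \emph{If \eqref{eq:order}, \eqref{eq:main} and \eqref{eq:flat} hold, then $u\equiv v$.}

\medskip
Without \eqref{eq:flat} the conclusion fails, as $u=t$, $v=t/2$ shows. With \eqref{eq:flat}, two simple cases support the conjecture. The first rests on two textbook facts.

\emph{Strong maximum principle.} Let $G\subset\mathbb R^{n+1}$ be open and connected, $B:G\to\mathbb R^{n+1}$ locally bounded, and $f\in C^2(G)$ with $\Delta f+B\cdot\nabla f\le0$. If $f$ attains its minimum in $G$, then $f$ is constant.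

\emph{Hopf lemma.} Let $G$ be an open ball, $x_0\in\partial G$, and $f\in C^2(G)\cap C^1(\overline G)$ with $\Delta f\le0$ and $f>f(x_0)$ in $G$. Then the inner normal derivative of $f$ at $x_0$ is positive.

Suppose that $\Delta u$ is nonincreasing in $t$, as for $u=t^2$. Then \eqref{eq:main} gives $\Delta u(s,y)\le\Delta u(t,y)\le\Delta v(s,y)$, so $f=u-v\ge0$ is superharmonic. Since $0\le f\le u$, we have $f(0,0)=f_t(0,0)=0$. If $f\not\equiv0$, then $f>0$ in $\Omega$, and the Hopf lemma in the ball of radius $\frac14$ about $(\frac14,0)$ gives $f_t(0,0)>0$, a contradiction. The conjecture asks whether this conclusion survives in general.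

The second case is that of one variable, where the following result of Li and Nirenberg holds.

\begin{theorem}[Li--Nirenberg]\label{thm:oned}
Let $u\ge v$ be positive functions on $(0,\ell)$, of class $C^3$ and $C^2$ respectively, which are also in $C^1([0,\ell])$. Assume that $u(0)=u'(0)=0$, that either $u'>0$ on $(0,\ell)$ or $v'>0$ on $(0,\ell)$, and that $u''(t)\le v''(s)$ whenever $u(t)=v(s)$ with $0<t\le s<\ell$. Then $u\equiv v$ on $[0,\ell]$.
\end{theorem}

We do not use this theorem, but its mechanism is worth seeing when both $u'>0$ and $v'>0$. Read $u$ and $v$ as positions of two particles that start from rest at $0$; indeed $0\le v\le u$ gives $v(0)=v'(0)=0$. Define $T(s)\in(0,s]$ by $u(T(s))=v(s)$, so that $u'(T)T'=v'$. The difference of kinetic energies at equal positions satisfies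
\[
\frac{d}{ds}\,\frac12\big[v'(s)^2-u'(T(s))^2\big]=v'(s)\big[v''(s)-u''(T(s))\big]\ge0
\]
and tends to $0$ as $s\to0$. Hence $v'(s)\ge u'(T(s))$, that is $T'\ge1$, so $T(s)\ge s$ and $u\equiv v$. The order of vanishing of $u$ at $0$ plays no role here, and one would guess that the same is true for $n\ge1$. It is not.

\begin{theorem}\label{thm:A}
Let $n\ge1$, $b=\frac1{48}$, $X=|y|^2$, $P=bt^2$, and
\[
\rho=X^3-X^2P+XP^2+bP^3,\qquad u(t,y)=\int_0^t\rho(\tau,y)\,d\tau,\qquad z=t\,(\rho+2bP^3).
\]
For every sufficiently small $\varepsilon>0$, the polynomials $u$ and $v=u-\varepsilon z$ satisfy \eqref{eq:order}, \eqref{eq:main} and \eqref{eq:flat}, but $u>v$ everywhere in $\Omega$. Moreover, the inequality in \eqref{eq:main} is strict, $v_t>0$ in $\Omega$, and $u_t(0,y)=|y|^6$ vanishes only at $y=0$.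
\end{theorem}

Explicitly,
\[
u=t|y|^6-\tfrac b3t^3|y|^4+\tfrac{b^2}5t^5|y|^2+\tfrac{b^4}7t^7,\qquad z=t|y|^6-bt^3|y|^4+b^2t^5|y|^2+3b^4t^7 .
\]
So the conjecture is false for every $n\ge1$, even with both monotonicity conditions $u_t>0$ and $v_t>0$ that drive the energy argument above. It becomes true when $u_t$ vanishes to first order along the $t$-axis.

\begin{theorem}\label{thm:B}
Let $u,v\in C^\infty(\overline\Omega)$ satisfy \eqref{eq:order}, \eqref{eq:main} and \eqref{eq:flat}. If in addition $u_{tt}(0,0)\ne0$, then $u\equiv v$.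
\end{theorem}

In Theorem~\ref{thm:A} the first nonzero pure $t$-derivative of $u$ at the origin is the seventh. We do not settle what happens if the first nonvanishing derivative $\partial_t^ju(0,0)$ has $3\le j\le6$.

\section{The displacement and its differential inequality}\label{sec:w}

Condition \eqref{eq:main} involves two different points, so it gives no differential inequality for $u-v$. It does give one for the gap between the two points. From now on $\rho=u_t$.

\begin{lemma}\label{lem:w}
Assume \eqref{eq:order}. For each $(s,y)\in\Omega$ there is a unique $T=T(s,y)\in(0,s]$ with $u(T,y)=v(s,y)$. The function $w=s-T$ is smooth in $\Omega$, satisfies $0\le w<s$, and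
\begin{equation}\label{eq:identity}
\Delta u(T,y)-\Delta v(s,y)=\rho\,\Delta w+2\nabla\rho\cdot\nabla w-\rho_t|\nabla w|^2,
\end{equation}
where $\rho$ and $\nabla\rho$ are evaluated at $(T,y)$ and the derivatives of $w$ at $(s,y)$. If \eqref{eq:main} holds, then either $u\equiv v$ or $w>0$ in $\Omega$.
\end{lemma}

\begin{proof}
Since $0=u(0,y)<v(s,y)\le u(s,y)$ and $u(\cdot,y)$ is strictly increasing, $T$ exists and is unique. As $(T,y)\in\Omega$, we have $u_t(T,y)>0$, and the implicit function theorem shows that $T$ is smooth. Differentiating $v(s,y)=u(T(s,y),y)$ twice gives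
\[
v_{ss}=\rho T_{ss}+\rho_tT_s^2,\qquad v_{y_iy_i}=\rho T_{y_iy_i}+\rho_tT_{y_i}^2+2\rho_{y_i}T_{y_i}+u_{y_iy_i}.
\]
Summing, and using $\Delta u=\rho_t+\Delta_yu$, we obtain
\[
\Delta v(s,y)-\Delta u(T,y)=\rho\Delta T+\rho_t(|\nabla T|^2-1)+2\nabla_y\rho\cdot\nabla_yT .
\]
For $T=s-w$ we have $\Delta T=-\Delta w$, $\nabla_yT=-\nabla_yw$ and $|\nabla T|^2-1=-2w_s+|\nabla w|^2$, which gives \eqref{eq:identity}.

Under \eqref{eq:main} the right side of \eqref{eq:identity} is nonpositive, that is, $\Delta w+B\cdot\nabla w\le0$ with $B=(2\nabla\rho-\rho_t\nabla w)/\rho$ continuous in $\Omega$. If $w\ge0$ vanishes at some point of $\Omega$, the strong maximum principle gives $w\equiv0$, which means $u\equiv v$.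
\end{proof}

By \eqref{eq:identity}, condition \eqref{eq:main} is equivalent to
\begin{equation}\label{eq:ineq}
\rho\,\Delta w+2\nabla\rho\cdot\nabla w-\rho_t|\nabla w|^2\le0\quad\text{in }\Omega,
\end{equation}
and the conjecture says that \eqref{eq:ineq} leaves no room for a displacement with $0<w<s$ once $\rho(0,0)=0$. The linear part of \eqref{eq:ineq} is $\rho^{-1}\operatorname{div}(\rho^2\nabla w)$, up to the point at which $\rho$ is evaluated. Its drift $2\nabla\rho/\rho$ is singular at the origin, and everything depends on the shape of this singularity. For $u=t$ there is no drift and $w=s/2$ is admissible. For $u=t^2$ the operator is a multiple of $\Delta+\frac2s\partial_s$, which sends $s$ to $2/s>0$, so that linear displacements are excluded. Section~\ref{sec:B} shows that this model governs the case $u_{tt}(0,0)\neq0$; Section~\ref{sec:A} constructs a weight $\rho$ that admits a displacement of size $s$.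

\section{The counterexample}\label{sec:A}

\subsection{The linearized problem and the choice of $\rho$ and $z$}

We look for $v=u-\varepsilon z$ with $\varepsilon$ small. Then $\varepsilon z(s,y)=u(s,y)-u(s-w,y)\approx\rho w$, so $w\approx\varepsilon\zeta$ with $\zeta=z/\rho$, and to first order in $\varepsilon$ the inequality \eqref{eq:ineq} asks for the sign of
\[
D:=\operatorname{div}(\rho^2\nabla\zeta)=\operatorname{div}(\rho\nabla z-z\nabla\rho)=\rho\Delta z-z\Delta\rho .
\]
We want $\rho>0$, $z>0$ and $D<0$ for $t>0$, with $\rho(0,0)=0$ and, because $w<s$, with $\zeta=O(t)$. We take $\rho$ and $z$ to be homogeneous polynomials, so that an inequality proved on the unit half sphere holds at all scales near the singular point. This subsection explains the choice made in Theorem~\ref{thm:A}; only the formulas \eqref{eq:lap} and \eqref{eq:D} are used later.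

The first attempt is $\zeta=t$, or $z=t\rho$. Since $\Delta(t\rho)=t\Delta\rho+2\rho_t$, this gives $D=2\rho\rho_t$, which is negative where $\rho$ decreases in $t$. That is possible near the boundary $t=0$, where $\rho(0,y)$ may be positive for $y\ne0$, but not along the axis $y=0$, where $\rho$ rises from $\rho(0,0)=0$. So $z$ must be corrected near the axis. Let $b>0$ be a parameter, $X=|y|^2$, $P=bt^2$, and try
\[
\rho=a_0X^m+a_1X^{m-1}P+\dots+a_{m-1}XP^{m-1}+a_mP^m,\qquad z=t(\rho+\mu P^m),
\]
with $a_0>0$, $a_m>0$ and $\mu>0$. We have $\partial_tP=2bt$ and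
\begin{equation}\label{eq:lap}
\begin{gathered}
\Delta_yX^i=2i(2i+n-2)X^{i-1},\qquad\partial_t^2P^j=2j(2j-1)\,bP^{j-1},\\
\partial_t^2(tP^j)=2j(2j+1)\,b\,tP^{j-1},
\end{gathered}
\end{equation}
and therefore
\begin{equation}\label{eq:D}
D=2\rho\rho_t+\mu t\big[\,2m(2m+1)\,bP^{m-1}\rho-P^m\Delta\rho\,\big].
\end{equation}
The idea is visible in the two extreme directions.

\emph{On the axis $X=0$} we have $\rho=a_mP^m$, $\rho_t=2mb\,a_m\,tP^{m-1}$ and $\Delta\rho=[2n\,a_{m-1}+2m(2m-1)b\,a_m]P^{m-1}$. Inserting these in \eqref{eq:D} gives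
\[
D=tP^{2m-1}\big[\,4mb\,a_m(a_m+\mu)-2n\,\mu\,a_{m-1}\,\big].
\]
The first term is positive. It is the whole of $D$ when $n=0$, in agreement with Theorem~\ref{thm:oned}. The second term comes from the $n$ transverse directions. If $a_{m-1}>0$, then $\rho$ has a valley along the axis and $\zeta/t=1+\mu P^m/\rho$ has a ridge there; the concavity of $\zeta$ across the ridge pays for the first term as soon as $b$ and $a_m$ are small.

\emph{At the boundary $P\to0$} the correction in \eqref{eq:D} disappears if $m\ge2$, and $D/t\to4b\,a_0a_1X^{2m-1}$. This is negative exactly when $a_1<0$.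

So we need $a_1<0<a_{m-1}$, which is impossible for $m=2$; for $m=1$ the boundary limit of $D/t$ is $(4a_1+6\mu)b\,a_0X>0$. The first degree in which this mechanism can work is $m=3$. Theorem~\ref{thm:A} takes $(a_0,a_1,a_2,a_3)=(1,-1,1,b)$ and $\mu=2b$; the last choice gives the correction the same order $b$ as $2\rho\rho_t$. On the axis $D=b(36b^2-4n)\,tP^5<0$, and at the boundary $D/t\to-4bX^5$. It remains to check the directions in between.

\subsection{The linearized inequality}

Let $b,\rho,u,z$ be as in Theorem~\ref{thm:A} and $H=\{(t,y):t\ge0\}\setminus\{0\}$. The polynomial $D$ is odd in $t$, so it vanishes at $t=0$, and the following bound is of the best possible form.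

\begin{lemma}\label{lem:lin}
There is $c_1>0$, depending only on $n$, such that $\rho\Delta z-z\Delta\rho\le-c_1\,t\,r^{10}$ on $H$.
\end{lemma}

\begin{proof}
By \eqref{eq:lap},
\begin{align*}
\rho_t&=2bt\,(-X^2+2XP+3bP^2),\\
\Delta\rho&=\big(6(n+4)-2b\big)X^2-\big(4(n+2)-12b\big)XP+\big(2n+30b^2\big)P^2 .
\end{align*}
With $m=3$ and $\mu=2b$, formula \eqref{eq:D} reads $D=2\rho\rho_t+84b^2tP^2\rho-2btP^3\Delta\rho=bt\,q$, where
\[
q=\rho\,(-4X^2+8XP+96bP^2)-2P^3\Delta\rho,\qquad 96b=2 .
\]
We multiply out $(X^3-X^2P+XP^2+bP^3)(-4X^2+8XP+2P^2)$ and subtract $2P^3\Delta\rho$. The coefficients of $q$ are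
\[
\begin{array}{ll}
X^5: & -4,\\
X^4P: & 8+4=12,\\
X^3P^2: & 2-8-4=-10,\\
X^2P^3: & (-2+8-4b)-(12n+48-4b)=-(12n+42),\\
XP^4: & (2+8b)+(8n+16-24b)=8n+18-16b,\\
P^5: & 2b-(4n+60b^2).
\end{array}
\]
Grouping the first three and the last three terms, we get
\[
q=-X^3\big[(2X-3P)^2+P^2\big]-P^3\big[(12n+42)X^2-(8n+18-16b)XP+(4n-2b+60b^2)P^2\big].
\]
Since $X,P\ge0$ and $2b=\frac1{24}$, the second bracket is at least
\[
(12n+42)X^2-(8n+18)XP+\big(4n-\tfrac1{24}\big)P^2 ,
\]
a quadratic form with discriminant
\[
(64n^2+288n+324)-(192n^2+670n-7)=-128n^2-382n+331\le-179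
\]
for $n\ge1$. So both brackets are positive unless $X=P=0$. On $H$, one of $X$, $P$ is positive, hence $q<0$. As a function of $(t,y)$, $q$ is continuous and homogeneous of degree $10$; if $-c_1/b<0$ is its maximum on the compact half sphere $H\cap\{r=1\}$, then $btq\le-c_1tr^{10}$ on $H$.
\end{proof}

The hypothesis $n\ge1$ enters only through the discriminant. The value of $b$ is a convenience: for general $b$ the first bracket is $4X^2-12XP+(12-96b)P^2$, which is definite for $b<\frac1{32}$.

\subsection{Proof of Theorem~\ref{thm:A}}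

The letter $C$ denotes constants that depend only on $n$, never on $\varepsilon$. Since $\rho=X\big[(X-\frac P2)^2+\frac34P^2\big]+bP^3$, we have $\rho>0$ on $H$, and $z>0$ for $t>0$. A homogeneous polynomial of degree $d$ is bounded by $Cr^d$, and if it is positive on $H$ it is at least $c\,r^d$ there with $c>0$. Since $\rho$ and $z/t$ have degree $6$, there is $c_0>0$ such that on $H$
\begin{equation}\label{eq:bounds}
\begin{gathered}
c_0r^6\le\rho\le Cr^6,\qquad 0\le z\le Ctr^6,\qquad|z_t|\le Cr^6,\\
|\rho_t|\le Cr^5,\qquad|\Delta\rho|\le Cr^4,\qquad|\partial_t\Delta\rho|\le Cr^3 .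
\end{gathered}
\end{equation}

\emph{The order conditions.} We have $u(0,y)=0$ and $u_t=\rho>0$ on $H$, so $u>0$ for $t>0$; also $u_t(0,y)=|y|^6$, which gives \eqref{eq:flat}, and $u-v=\varepsilon z>0$ for $t>0$. For small $\varepsilon$, $v_t=\rho-\varepsilon z_t\ge(c_0-C\varepsilon)r^6>0$ on $H$, and since $v(0,y)=0$, this gives $v>0$ for $t>0$.

\emph{The size of the displacement.} Let $0<t\le s$ and $y\in\mathbb R^n$ satisfy $u(t,y)=v(s,y)$, and put $w=s-t$, $r=|(s,y)|$. The gain in Lemma~\ref{lem:lin} degenerates as $s/r\to0$, so we need a bound for $w$ in terms of $s$, not merely of $r$. For $\tau\in[s/2,s]$ the norm of $(\tau,y)$ is at least $r/2$, so $\rho(\tau,y)\ge c_0(r/2)^6$. Hence, for small $\varepsilon$,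
\[
u(s,y)-u(\tfrac s2,y)\ge\tfrac s2\,c_0(\tfrac r2)^6>\varepsilon Csr^6\ge\varepsilon z(s,y)=u(s,y)-u(t,y),
\]
so $t>s/2$. The same lower bound for $\rho$ on $[t,s]$ now gives $c_0(r/2)^6w\le u(s,y)-u(t,y)\le\varepsilon Csr^6$, that is,
\begin{equation}\label{eq:wA}
0\le w\le C\varepsilon s .
\end{equation}

\emph{The main condition.} We expand $u$ and $\Delta u$ in $t$ directly rather than use \eqref{eq:ineq}; this needs no estimate for derivatives of $w$. Below, functions without arguments are evaluated at $(s,y)$. Since $\partial_tu=\rho$ and $\partial_t\Delta u=\Delta\rho$, Taylor's formula gives $\tau_1,\tau_2\in[t,s]$ with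
\[
u(t,y)=u-w\rho+\tfrac{w^2}2\rho_t(\tau_1,y),\qquad\Delta u(t,y)=\Delta u-w\Delta\rho+E,\qquad E=\tfrac{w^2}2\,\partial_t\Delta\rho(\tau_2,y).
\]
The points $(\tau_i,y)$ have norm at most $r$, and $u-u(t,y)=\varepsilon z$, so \eqref{eq:bounds} gives $|\rho w-\varepsilon z|\le Cr^5w^2$ and $|E|\le Cr^3w^2$. As $\Delta v=\Delta u-\varepsilon\Delta z$,
\[
\rho\,\big[\Delta u(t,y)-\Delta v(s,y)\big]=\varepsilon(\rho\Delta z-z\Delta\rho)-(\rho w-\varepsilon z)\Delta\rho+\rho E .
\]
The first term is at most $-\varepsilon c_1sr^{10}$ by Lemma~\ref{lem:lin}. By \eqref{eq:bounds}, \eqref{eq:wA} and $s\le r$, the other two are at most $Cr^9w^2\le C\varepsilon^2s^2r^9\le C\varepsilon^2sr^{10}$ in absolute value. Hence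
\[
\rho\,\big[\Delta u(t,y)-\Delta v(s,y)\big]\le\varepsilon sr^{10}(-c_1+C\varepsilon)<0
\]
for small $\varepsilon$. Since $\rho>0$, we get $\Delta u(t,y)<\Delta v(s,y)$ for all such $t,s,y$, in particular for those in \eqref{eq:main}. \qed

\begin{remark}\label{rem:axis}
On the axis $u=\frac{b^4}7t^7$ and $v=\frac{b^4}7(1-21\varepsilon)s^7$, so $T(s,0)=(1-21\varepsilon)^{1/7}s$: the displacement $w(s,0)$ is a positive multiple of $s$.
\end{remark}

\section{The case $u_{tt}(0,0)\ne0$}\label{sec:B}

We prove Theorem~\ref{thm:B}. By Lemma~\ref{lem:w} we may assume, for contradiction, that $w>0$ in $\Omega$. We show that $w=O(r^2)$ in cones around the $t$-axis, and then, by a barrier, that $w(s,0)\ge\delta\kappa s^{2-\sigma}$ with $\delta,\kappa,\sigma>0$. Constants, including those in $O(\cdot)$, depend only on $n,u,v$. Put $c=u_{tt}(0,0)$. Since $u_t(t,0)>0=u_t(0,0)$ for $t>0$, we have $c\ge0$, hence $c>0$.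

\subsection{Second-order contact at the origin}

From $0<v\le u$ and $u(0,y)=0$ we get $v(0,y)=0$ and $0\le v_t(0,y)\le u_t(0,y)$. By \eqref{eq:flat}, both $u_t(0,\cdot)$ and $v_t(0,\cdot)$ have the minimum value $0$ at $y=0$, so $\nabla_yu_t(0,0)=\nabla_yv_t(0,0)=0$. All pure $y$-derivatives of $u$ and $v$ vanish on $t=0$. Therefore
\[
u=\tfrac c2t^2+O(r^3),\qquad v=\tfrac{\tilde c}2t^2+O(r^3),\qquad\tilde c=v_{tt}(0,0),
\]
and $v\le u$ on the axis gives $\tilde c\le c$. The main condition gives the reverse inequality: letting $s\to0$ in $\Delta u(T(s,0),0)\le\Delta v(s,0)$, with $0<T\le s$, we find $c=\Delta u(0,0)\le\Delta v(0,0)=\tilde c$. Thus $\tilde c=c$ and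
\begin{equation}\label{eq:cubic}
0\le u-v\le Cr^3\quad\text{near }0 .
\end{equation}
So the leading terms of $u$ and $v$ on the axis agree, which is not the case in Remark~\ref{rem:axis}. For $\rho=u_t$ we also have
\begin{equation}\label{eq:rho}
\rho(\tau,y)=c\tau+O(\tau^2+|y|^2),\qquad\nabla\rho(\tau,y)=(c,0)+O(|(\tau,y)|).
\end{equation}

\subsection{The inequality in a cone}

The approximation $\rho\approx c\tau$ says nothing where $|y|^2$ is comparable to $\tau$, as $u=t^2+t|y|^2$ shows. So \eqref{eq:ineq} is not close to its model in a full neighborhood of the origin, and the Hopf lemma is not available. We work instead in a cone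
\[
K=\{(s,y):s>0,\ |y|^2<\kappa s^2\},
\]
with $\kappa>0$ depending only on $n$, fixed in Lemma~\ref{lem:barrier}. On $\overline K$ we have $s\le r\le\sqrt{1+\kappa}\,s$.

\begin{lemma}\label{lem:cone}
There is $r_1\in(0,1)$ such that, in $\overline K\cap\{0<r\le r_1\}$, we have $w\le Cr^2$ and
\begin{equation}\label{eq:cone}
Lw+\beta\cdot\nabla w-\gamma|\nabla w|^2\le0,\qquad L=\Delta+\tfrac2s\,\partial_s,\qquad|\beta|\le C,\qquad|\gamma|\le C/r .
\end{equation}
\end{lemma}

\begin{proof}
Let $(s,y)\in\overline K$ with $0<r\le r_1$. For $\tau\in[s/2,s]$ we have $\tau^2+|y|^2\le r^2\le4(1+\kappa)\tau^2$, so \eqref{eq:rho} gives $\rho(\tau,y)\ge\frac c2\tau$ if $r_1$ is small. With \eqref{eq:cubic}, and $r_1$ smaller if necessary,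
\[
u(s,y)-u(\tfrac s2,y)\ge\int_{s/2}^s\tfrac c2\tau\,d\tau=\tfrac{3c}{16}s^2>Cr^3\ge u(s,y)-v(s,y)=u(s,y)-u(T,y).
\]
Hence $T>s/2$, and $\rho(\tau,y)\ge\frac c4s$ for $\tau\in[T,s]$. It follows that $\frac c4s\,w\le u(s,y)-u(T,y)\le Cr^3$, so $w\le Cr^2$.

Dividing \eqref{eq:ineq} by $\rho$ gives \eqref{eq:cone} with
\[
\beta=\Big(\frac{2(s\rho_t-\rho)}{s\rho},\ \frac{2\nabla_y\rho}\rho\Big),\qquad\gamma=\frac{\rho_t}\rho,
\]
where $\rho$ and $\nabla\rho$ are evaluated at $(T,y)$. By \eqref{eq:rho}, $s\rho_t-\rho=c(s-T)+O(r^2)=O(r^2)$, $\nabla_y\rho=O(r)$ and $\rho_t=O(1)$. Since $\rho\ge\frac c4s$ and $s$ is comparable to $r$, the bounds on $\beta$ and $\gamma$ follow.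
\end{proof}

Both conclusions use $c>0$, through the lower bound $\rho\ge\frac c4s$.

\subsection{A barrier of degree less than two}

To contradict $w\le Cr^2$ we need a subsolution of $L$ that is positive in $K$, vanishes on the lateral boundary of $K$, where we know only $w\ge0$, and is homogeneous of degree less than $2$. The quadratic $Q=\kappa s^2-|y|^2$ has the right sign and $LQ=2\kappa-2n+4\kappa=6\kappa-2n$. For $\kappa=n/3$ it solves $LQ=0$ and has degree exactly $2$, which is not enough. In a wider cone $LQ>0$, and this room allows us to lower the degree by a factor $r^{-\sigma}$.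

\begin{lemma}\label{lem:barrier}
Let $\kappa=\frac{n+1}3$, $\sigma=\frac1{(n+5)\kappa}\le\frac14$ and $h=r^{-\sigma}Q$. If $r_1$ is small enough, then for every $\delta\in(0,1]$
\[
Lh-|\beta|\,|\nabla h|-\delta|\gamma|\,|\nabla h|^2>0\quad\text{in }K\cap\{r<r_1\}.
\]
\end{lemma}

\begin{proof}
Now $LQ=2$. In $\mathbb R^{n+1}$ we have $\Delta r^a=a(a+n-1)r^{a-2}$ and $\frac2s\partial_sr^a=2ar^{a-2}$, so $L(r^{-\sigma})=-\sigma(n+1-\sigma)r^{-\sigma-2}$. Euler's identity $(s,y)\cdot\nabla Q=2Q$ gives $2\nabla r^{-\sigma}\cdot\nabla Q=-4\sigma r^{-\sigma-2}Q$. By the product rule $L(fg)=fLg+gLf+2\nabla f\cdot\nabla g$ and the bound $0\le Q\le\kappa r^2$ in $\overline K$,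
\[
Lh=r^{-\sigma}\Big[2-\sigma(n+5-\sigma)\frac Q{r^2}\Big]\ge r^{-\sigma}\big[2-\sigma(n+5)\kappa\big]=r^{-\sigma}.
\]
Since $h$ is smooth away from $0$ and homogeneous of degree $2-\sigma$, we have $|\nabla h|\le Cr^{1-\sigma}$. With \eqref{eq:cone}, the expression in the lemma is at least $r^{-\sigma}[1-Cr-Cr^{1-\sigma}]$, with $C$ independent of $\delta$. This is positive for small $r$.
\end{proof}

\subsection{Comparison and end of the proof}

Fix $r_1$ as in Lemmas~\ref{lem:cone} and~\ref{lem:barrier}. The cap $\overline K\cap\{r=r_1\}$ is a compact subset of $\Omega$, on which $w>0$; so there is $\delta\in(0,1]$ with $w\ge\delta h$ on the cap. We claim that $w\ge\delta h$ in $K\cap\{r<r_1\}$. The coefficients in \eqref{eq:cone} are singular at the vertex, so we cut it off and lower the barrier by a constant, which makes it negative near the vertex without changing its derivatives.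

Let $p\in K$ with $|p|<r_1$, let $\nu>0$, choose $r_0\in(0,|p|)$ with $\kappa r_0^{2-\sigma}<\nu$, and put $\varphi=\delta(h-\nu)$. On the boundary of the compact set $A=\overline K\cap\{r_0\le r\le r_1\}\subset\Omega$ we have $w\ge\varphi$:
\begin{itemize}
\item on the lateral part, $h=0$, so $\varphi<0\le w$;
\item on $r=r_0$, $h\le\kappa r_0^{2-\sigma}<\nu$, so $\varphi<0\le w$;
\item on $r=r_1$, $\varphi\le\delta h\le w$.
\end{itemize}
If $w-\varphi$ had a negative minimum on $A$, it would be attained at an interior point. There $\nabla w=\delta\nabla h$ and $\Delta w\ge\delta\Delta h$, so $Lw\ge\delta Lh$, and \eqref{eq:cone} gives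
\[
0\ge\delta\big[Lh+\beta\cdot\nabla h-\delta\gamma|\nabla h|^2\big],
\]
contrary to Lemma~\ref{lem:barrier}. (No gradient bound for $w$ is needed: at the touching point the quadratic term is that of the barrier.) Hence $w(p)\ge\delta(h(p)-\nu)$ for every $\nu>0$, which proves the claim.

On the axis $h(s,0)=\kappa s^{2-\sigma}$, so $\delta\kappa s^{2-\sigma}\le w(s,0)\le Cs^2$ for $0<s<r_1$, by the claim and Lemma~\ref{lem:cone}. This is false for small $s$. So $w>0$ is impossible, and Lemma~\ref{lem:w} gives $u\equiv v$. \qed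

\begin{thebibliography}{1}

\bibitem{LN}
YanYan Li and Louis Nirenberg, \emph{Partial results on extending the Hopf Lemma}, arXiv:0910.0322 (2009).

\end{thebibliography}
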